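# Irrational rotation number and unbounded orbits for $T(x,y)=(F(x)-y,\,x)$

## Two recurrences with $a=1$

Take two real numbers $a,b$ and put $F(x)=ax$ for $x\ge 0$ and $F(x)=bx$ for $x<0$. Study the recurrence
$$x_{n+1}=F(x_n)-x_{n-1},\qquad x_0=1,\quad x_1=0 .$$

**Example A: $a=1$, $b=0$.** Here $F(x)=\max(x,0)$. By hand,
$$1,\;0,\;-1,\;0,\;1,\;1,\;0,\;\dots$$
and the pair $(x_6,x_5)=(0,1)$ is the pair $(x_1,x_0)$ again, so this sequence has period $5$. In fact every starting pair gives period $5$. To see this, record the pairs $(x_{n+1},x_n)$ and let $T(x,y)=(F(x)-y,\,x)$ be the map from one pair to the next. Put, in counterclockwise order,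
$$v_0=(1,0),\quad v_1=(1,1),\quad v_2=(0,1),\quad v_3=(-1,0),\quad v_4=(0,-1).$$
One checks $Tv_j=v_{j+1}$, with indices mod $5$. The five rays through the $v_j$ cut the plane into five closed sectors. Both halves of the line $x=0$ are among these rays, so each sector lies in $\{x\ge0\}$ or in $\{x\le 0\}$, and $T$ is linear on it. Hence $T(sv_j+tv_{j+1})=sv_{j+1}+tv_{j+2}$ for $s,t\ge0$, and so $T^5=\mathrm{id}$. More is true. If $w_0,\dots,w_4$ are the fifth roots of unity in counterclockwise order, the homeomorphism $\varphi(sv_j+tv_{j+1})=sw_j+tw_{j+1}$ satisfies $\varphi T=R\varphi$, where $R$ is the rotation by one fifth of a turn.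

**Example B: $a=1$, $b=-2$.** Now the sequence from $x_0=1$, $x_1=0$ begins
$$1,\;0,\;-1,\;2,\;3,\;1,\;-2,\;3,\;5,\;2,\;-3,\;4,\;7,\;3,\;\dots$$
The pattern is $T^{4n}(0,1)=(x_{4n+1},x_{4n})=(n,\,2n+1)$. Indeed, from $x_{4n}=2n+1$ and $x_{4n+1}=n\ge 0$ one gets $x_{4n+2}=-(n+1)$, then $x_{4n+3}=2(n+1)-n=n+2$, then $x_{4n+4}=2n+3$, then $x_{4n+5}=(2n+3)-(n+2)=n+1$. So this orbit is unbounded. There is also a bounded orbit, namely the sequence $1,2,1,-1,1,2,1,-1,\dots$ of period $4$. It gives four pairs $(2,1),(1,2),(-1,1),(1,-1)$, which $T$ visits in counterclockwise order, once around in four steps.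

In both examples $T$ turns the plane at a definite average speed: one fifth of a turn per step in A, one quarter in B. Example A is a rotation in other coordinates. Example B is not, because some orbits escape while others stay bounded. Both speeds are rational. What can happen when the average speed is irrational? The rest of the lecture is about that case.

## The circle of rays, its rotation number, and the dichotomy of Herman

For real $a,b$ let
$$T_{ab}(x,y)=(F_{ab}(x)-y,\;x),\qquad \mu=\tfrac12(a-b),\quad \nu=\tfrac12(a+b).$$
Then $a=\nu+\mu$, $b=\nu-\mu$ and $F(x)=\mu|x|+\nu x$, so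
$$T_{\mu\nu}(x,y)=(\mu|x|+\nu x-y,\;x).$$
The number $\mu$ measures the kink of $F$. Example A is $(\mu,\nu)=(\frac12,\frac12)$ and Example B is $(\frac32,-\frac12)$.

The map $T$ is continuous with continuous inverse $T^{-1}(x,y)=(y,\,F(y)-x)$. On each half plane $\{x\ge 0\}$, $\{x\le0\}$ it is linear with determinant $1$. So it preserves area and orientation. Since $T(ru)=rT(u)$ for $r>0$, it maps rays from the origin onto such rays, and induces a homeomorphism $S_{\mu\nu}$ of the circle of rays.

Throughout, $\mu$ is fixed, and we write $T_\nu,S_\nu$. Let $u_\theta=(\cos\theta,\sin\theta)$, and let $e_+$ and $e_-$ be the rays through $(0,1)$ and $(0,-1)$. These are the rays along which $T$ has its kink. We shall use constantly that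
$$T_\nu(0,1)=(-1,0),\qquad T_\nu(0,-1)=(1,0).$$

**The lift.** The vector $T_\nu u_\theta$ is never $0$ and is jointly continuous in $(\nu,\theta)\in\mathbb R^2$, so it has a continuous argument $\tilde S_\nu(\theta)$. At $\theta=-\frac\pi2$ the vector is $(1,0)$ for all $\nu$, so we may normalize
$$\tilde S_\nu(-\tfrac\pi2)=0\quad\text{for all }\nu .$$
As $S_\nu$ is an orientation-preserving homeomorphism of the circle, $\tilde S_\nu$ is strictly increasing and $\tilde S_\nu(\theta+2\pi)=\tilde S_\nu(\theta)+2\pi$. Then $\tilde S_\nu(\frac\pi2)$ lies strictly between $\tilde S_\nu(-\frac\pi2)=0$ and $\tilde S_\nu(\frac{3\pi}2)=2\pi$ and is congruent to $\pi$ mod $2\pi$, so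
$$\tilde S_\nu(\tfrac\pi2)=\pi .$$

**Rotation number.** For an increasing homeomorphism $h$ of $\mathbb R$ with $h(\theta+2\pi)=h(\theta)+2\pi$, put $\operatorname{rot}(h)=\lim_n h^n(\theta)/(2\pi n)$, measured in full turns. The textbook facts we need are these.

* (R1) The limit exists and does not depend on $\theta$. Moreover $\operatorname{rot}(h^n)=n\operatorname{rot}(h)$ and $\operatorname{rot}(h+2\pi m)=\operatorname{rot}(h)+m$ for integers $n\ge1$ and $m$.
* (R2) If $g\le h$ pointwise then $\operatorname{rot}(g)\le\operatorname{rot}(h)$, and $\operatorname{rot}$ is continuous for uniform convergence.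
* (R3) For $p/q$ in lowest terms, $\operatorname{rot}(h)=p/q$ if and only if $h^q-2\pi p$ has a fixed point.

We write $\rho(\nu)=\operatorname{rot}(\tilde S_\nu)$. In Example A, $\tilde S$ maps $-\frac\pi2$, the angle of $v_4$, to $0$, the angle of $v_0$. After five steps it has gone around once, so $\rho=\frac15$. In Example B use $\tilde S[-\frac\pi2,\frac\pi2]=[0,\pi]$ and $\tilde S[\frac\pi2,\frac{3\pi}2]=[\pi,2\pi]$. The angles of $(2,1),(1,2),(-1,1),(1,-1)$ in $(0,2\pi)$ are taken successively to one another, and the last one is taken to the first plus $2\pi$. So $\rho=\frac14$.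

**Conjugate to a rotation.** We say $T_{\mu\nu}$ is conjugate to a rotation if $T_{\mu\nu}=\varphi R\varphi^{-1}$ with $R$ a rotation of the plane and $\varphi$ a homeomorphism of the plane.

A theorem of Herman, which we only quote, says: if $S_{\mu\nu}$ has irrational rotation number, then either $T_{\mu\nu}$ has an invariant circle, or $T_{\mu\nu}$ is topologically transitive, that is, it has an orbit dense in $\mathbb R^2$. In particular, any $T_{\mu\nu}$ with irrational rotation number that is not conjugate to a rotation has a dense orbit. Jeffrey C. Lagarias and Eric Rains, in "Dynamics of a family of piecewise-linear area-preserving plane maps III. Cantor set spectra" (arXiv:math/0505103, 2005), raise the problem whether any such $T_{\mu\nu}$ exists: **are there real $\mu,\nu$ such that $S_{\mu\nu}$ has irrational rotation number and $T_{\mu\nu}$ is not topologically conjugate to a rotation of the plane?**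

## The theorems, and the linear case $\mu=0$

**Theorem 1.** For every $\mu\neq0$ there are uncountably many $\nu$ such that $S_{\mu\nu}$ has irrational rotation number and $T_{\mu\nu}$ is not topologically conjugate to a rotation of the plane. (By Herman's theorem quoted above, each such $T_{\mu\nu}$ has a dense orbit.)

Recall that a set is a $G_\delta$ if it is a countable intersection of open sets, and residual if it contains a countable intersection of dense open sets. Baire's theorem says that in a complete metric space residual sets are dense. A Cantor set here means a nonempty, compact, perfect, nowhere dense subset of $\mathbb R$.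

**Theorem 2.** Fix $\mu\ne0$. Then $\rho$ is continuous and nonincreasing, $\rho=\frac12$ exactly on $(-\infty,-\sqrt{4+\mu^2}]$, and $\rho=0$ exactly on $[2-|\mu|,\infty)$. Let $P$ be the set of $\nu$ having no neighborhood on which $\rho$ is constant. Then:

1. $P$ is a Cantor set, so $\rho$ is a devil's staircase. Moreover $P$ is the closure of $\{\nu:\rho(\nu)\notin\mathbb Q\}$.
2. The set of $\nu\in P$ with $\rho(\nu)$ irrational and $T_{\mu\nu}$ not conjugate to a rotation contains a dense $G_\delta$ of $P$.
3. For every irrational $\alpha\in(0,\frac12)$ there is exactly one $\nu_\alpha$ with $\rho(\nu_\alpha)=\alpha$. For a residual set of $\alpha\in[0,\frac12]$, $\alpha$ is irrational and $T_{\mu\nu_\alpha}$ is not conjugate to a rotation.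

For $\mu=0$ there is no such $\nu$.

**The case $\mu=0$.** This last assertion can be settled at once. The map $T_{0\nu}$ is linear, with determinant $1$ and trace $\nu$. If $|\nu|<2$, its eigenvalues are $e^{\pm i\omega}$ with $2\cos\omega=\nu$, and it is linearly conjugate to a rotation. If $|\nu|\ge2$, it has a real eigenvector, so $S_{0\nu}^2$ fixes a ray. By (R1), $2\rho(\nu)$ is an integer and $\rho(\nu)$ is rational. So no $\nu$ works. Keep this case in mind: it will tell us which arguments cannot suffice.

## Derivatives of the circle map in $\theta$ and in $\nu$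

The purpose of this section is to translate size in the plane into derivatives on the circle. A measure of size is
$$B(\nu)=\sup_{n\ge0}\sup_\theta|T_\nu^nu_\theta|\in[1,\infty].$$

**Lemma 3.** The map $(\nu,\theta)\mapsto\tilde S_\nu(\theta)$ is $C^1$, with
$$\partial_\theta\tilde S_\nu=\frac1{|T_\nu u_\theta|^2}>0,\qquad \partial_\nu\tilde S_\nu=-\frac{\cos^2\theta}{|T_\nu u_\theta|^2}\le0 .$$
For every $q\ge2$, $\partial_\nu\tilde S_\nu^q(\theta)<0$ everywhere. For every $n\ge0$, $(\tilde S_\nu^n)'(\theta)=|T_\nu^nu_\theta|^{-2}$, and every arc $A$ satisfies $|A|\le B(\nu)^2|S_\nu^nA|$.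

*Proof.* **The $\theta$-derivative.** If $\theta\not\equiv\pm\frac\pi2$, then near $u_\theta$ the map $T_\nu$ is a linear map $A$ with $\det A=1$, and
$$\frac{d}{d\theta}\arg Au_\theta=\frac{\det(Au_\theta,Au_\theta')}{|Au_\theta|^2}=\frac{\det A\,\det(u_\theta,u_\theta')}{|Au_\theta|^2}=\frac1{|T_\nu u_\theta|^2}.$$
The right side is continuous on the whole circle and $\tilde S_\nu$ is continuous. By the mean value theorem the formula also holds at $\pm\frac\pi2$.

**The $\nu$-derivative.** Write $(X,Y)=T_\nu u_\theta=(\mu|\cos\theta|+\nu\cos\theta-\sin\theta,\ \cos\theta)$. Then $\partial_\nu X=\cos\theta=Y$ and $\partial_\nu Y=0$, so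
$$\partial_\nu\arg(X,Y)=\frac{X\,\partial_\nu Y-Y\,\partial_\nu X}{X^2+Y^2}=-\frac{\cos^2\theta}{|T_\nu u_\theta|^2}.$$
Both partial derivatives are jointly continuous, so $\tilde S$ is $C^1$.

**Strictness for $q\ge2$.** The chain rule gives
$$\partial_\nu\tilde S_\nu^{j+1}(\theta)=(\partial_\nu\tilde S_\nu)(\tilde S_\nu^j\theta)+\tilde S_\nu'(\tilde S_\nu^j\theta)\;\partial_\nu\tilde S_\nu^j(\theta).$$
By induction $\partial_\nu\tilde S^q_\nu(\theta)\le 0$, and equality forces $\cos(\tilde S_\nu^j\theta)=0$ for all $0\le j<q$. That means the rays numbered $0,\dots,q-1$ on the orbit of $\theta$ are all $e_+$ or $e_-$. But $S_\nu$ maps $e_\pm$ to horizontal rays, so two consecutive rays are never both vertical. For $q\ge2$ equality is impossible.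

**Iterates.** By positive homogeneity, $T^{j+1}_\nu u_\theta=|T_\nu^ju_\theta|\,T_\nu u_{\tilde S_\nu^j\theta}$. Hence $|T_\nu^nu_\theta|=\prod_{j<n}|T_\nu u_{\tilde S^j_\nu\theta}|$, and the chain rule gives $(\tilde S_\nu^n)'(\theta)=|T_\nu^nu_\theta|^{-2}\ge B(\nu)^{-2}$. Integrating over $A$ gives $|S_\nu^nA|\ge B(\nu)^{-2}|A|$. $\square$

Two consequences. First, if $B(\nu)<\infty$, then iterates of $S_\nu$ cannot shrink an arc by more than a fixed factor. Second, $\tilde S_\nu$ is nonincreasing in $\nu$, and it depends on $\nu$ continuously in the uniform norm (by joint continuity and periodicity in $\theta$). By (R2), **$\rho$ is continuous and nonincreasing**, so its level sets are closed intervals, possibly degenerate or unbounded.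

## The range of $\rho$

We need to know that $\rho$ is not constant. The precise end values are also part of Theorem 2.

**Lemma 4.** For every real $\mu$: $0\le\rho\le\frac12$. Moreover $\rho(\nu)=0\iff\nu\ge2-|\mu|$, and $\rho(\nu)=\frac12\iff\nu\le-\sqrt{4+\mu^2}$. In particular $\rho$ is nonconstant.

*Proof.* **Bounds.** We have $\tilde S^2(-\frac\pi2)=\tilde S(0)\in\tilde S([-\frac\pi2,\frac\pi2])=[0,\pi]$, so $-\frac\pi2<\tilde S^2(-\frac\pi2)<-\frac\pi2+2\pi$. Iterating the increasing map $\tilde S^2$ gives $0\le2\rho\le1$.

**$\rho=0$ implies $\max(a,b)\ge2$.** If $\rho=0$, then by (R3) $\tilde S$ has a fixed point, so $T(x,y)=\lambda(x,y)$ for some $\lambda>0$ and $(x,y)\ne0$. Then $x=\lambda y$ and $F(x)=\lambda x+y=(\lambda+\lambda^{-1})x$. Here $x\neq0$, since otherwise $y=0$ too. So $a$ or $b$ equals $\lambda+\lambda^{-1}\ge2$.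

**$\max(a,b)\ge2$ implies $\rho=0$.** If $a\ge2$, write $a=\lambda+\lambda^{-1}$ with $\lambda>0$. Then $T(\lambda,1)=(a\lambda-1,\lambda)=\lambda(\lambda,1)$, so $S$ fixes the ray of $(\lambda,1)$, whose angle $\theta$ lies in $(0,\frac\pi2)$. Also $\tilde S\theta\in\tilde S([-\frac\pi2,\frac\pi2])=[0,\pi]$. Both $\theta$ and $\tilde S\theta$ lie in $[0,\pi]$ and are congruent mod $2\pi$, so they are equal and $\rho=0$. If $b\ge2$, write $b=\lambda+\lambda^{-1}$. Then $T(-\lambda,-1)=(-b\lambda+1,-\lambda)=\lambda(-\lambda,-1)$. The angle of this ray lies in $(\pi,\frac{3\pi}2)$, and $\tilde S([\frac\pi2,\frac{3\pi}2])=[\pi,2\pi]$, so again $\tilde S\theta=\theta$. Finally $\max(a,b)=\nu+|\mu|$.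

**Rays fixed by $S^2$.** Suppose $T^2(x_1,x_0)=\lambda(x_1,x_0)$ with $\lambda>0$ and $(x_1,x_0)\neq0$. With $x_2=F(x_1)-x_0$ and $x_3=F(x_2)-x_1$ this says $x_2=\lambda x_0$ and $x_3=\lambda x_1$, that is,
$$F(x_1)=(1+\lambda)x_0,\qquad F(x_0)=(1+\lambda^{-1})x_1$$
(for the second, divide $F(\lambda x_0)=(1+\lambda)x_1$ by $\lambda$). If one of $x_0,x_1$ were $0$, so would be the other. So both are nonzero. If they have the same sign, then one of $a,b$, call it $c$, satisfies $cx_1=(1+\lambda)x_0$ and $cx_0=(1+\lambda^{-1})x_1$. So $c>0$ and $c^2=(1+\lambda)(1+\lambda^{-1})=2+\lambda+\lambda^{-1}\ge4$. Hence $c\ge2$, and $\rho=0$ by the previous steps. If the signs are opposite, the two equations give $a,b<0$ and $ab=2+\lambda+\lambda^{-1}\ge4$.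

**The value $\frac12$.** If $\rho=\frac12$, then $\tilde S^2-2\pi$ has a fixed point, so $S^2$ fixes a ray. Since $\rho\ne0$, the previous step gives $a,b<0$ and $ab\ge4$. Conversely, let $a,b<0$ and $ab\ge4$. Choose $\lambda>0$ with $2+\lambda+\lambda^{-1}=ab$, and put $x_1=1$, $x_0=a/(1+\lambda)<0$. Then $F(x_1)=a=(1+\lambda)x_0$ and $F(x_0)=ab/(1+\lambda)=1+\lambda^{-1}$. So $S^2$ fixes a ray and $2\rho\in\mathbb Z$. Since $\max(a,b)<2$, $\rho\neq0$, so $\rho=\frac12$. Altogether $\rho=\frac12$ if and only if $\nu<-|\mu|$ and $\nu^2-\mu^2\ge4$, that is, $\nu\le-\sqrt{4+\mu^2}$. $\square$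

## Rational rotation number: unbounded orbits, or $T^q=\mathrm{id}$

Our test for not being conjugate to a rotation is that $B(\nu)=\infty$.

**Lemma 5.** If $T_\nu$ is topologically conjugate to a rotation of the plane, then $B(\nu)<\infty$.

*Proof.* Let $T_\nu=\varphi R\varphi^{-1}$. The compact set $\varphi^{-1}(\{|u|=1\})$ lies in a closed disc $D$ centered at the center of $R$, and $R(D)=D$. So $T_\nu^n(\{|u|=1\})\subset\varphi(D)$ for all $n\ge0$, and $\varphi(D)$ is compact. $\square$

We look for $\nu$ with $\rho(\nu)$ irrational and $B(\nu)=\infty$. At rational rotation number the two behaviors of Examples A and B are the only ones. They also leave different traces in the graph of $\rho$.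

**Lemma 6.** Let $\rho(\nu)=p/q$ in lowest terms.

(a) $B(\nu)<\infty$ if and only if $T_\nu^q=\mathrm{id}$. In that case $q\ge2$, $\tilde S_\nu^q=\mathrm{id}+2\pi p$, and every ray has exact $S_\nu$-period $q$.

(b) If $T_\nu^q=\mathrm{id}$, then $\rho(\nu')\neq p/q$ for all $\nu'\ne\nu$.

(c) If $T_\nu^q\ne\mathrm{id}$, then $\rho^{-1}(p/q)$ is a nondegenerate interval.

*Proof.* Let $f=\tilde S_\nu^q-2\pi p$, which has a fixed point by (R3).

**(a), bounded implies periodic.** Let $B(\nu)<\infty$ and suppose $f(\theta_1)\ne\theta_1$. Let $I$ be the open interval between $\theta_1$ and $f(\theta_1)$. It lies in one component of $\mathbb R\setminus\mathrm{Fix}f$. That component has length at most $2\pi$, because $\mathrm{Fix} f$ is nonempty and $2\pi$-periodic, and $f$ maps it to itself. The intervals $f^n(I)$, $n\ge0$, are the gaps between successive points of the monotone sequence $f^n(\theta_1)$, so they are disjoint subintervals of this component. Since $f^n=\tilde S_\nu^{qn}-2\pi pn$, Lemma 3 says each has length at least $|I|/B(\nu)^2$. Infinitely many of these do not fit,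 a contradiction. So $f=\mathrm{id}$. Then $S_\nu^q=\mathrm{id}$ and $1=(\tilde S_\nu^q)'=|T_\nu^qu_\theta|^{-2}$, so $T_\nu^qu_\theta=u_\theta$ for all $\theta$. By homogeneity, $T_\nu^q=\mathrm{id}$.

**(a), converse and periods.** Let $T_\nu^q=\mathrm{id}$. Only finitely many different iterates occur, so $B(\nu)<\infty$. The map $f$ is a lift of the identity with a fixed point, so $f=\mathrm{id}$. As $T_\nu(0,1)=(-1,0)$, $T_\nu\neq\mathrm{id}$ and $q\ge2$. If $S_\nu^j$ with $j\ge1$ fixes a ray, then $jp/q\in\mathbb Z$ by (R1), so $q\mid j$.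

**(b).** By (a), $q\ge2$ and $\tilde S_\nu^q=\mathrm{id}+2\pi p$. For $\nu'<\nu$ the strict inequality in Lemma 3 gives $\tilde S_{\nu'}^q(\theta)>\theta+2\pi p$ for all $\theta$, so $\tilde S_{\nu'}^q-2\pi p$ has no fixed point and $\rho(\nu')\ne p/q$. For $\nu'>\nu$ the reverse strict inequality gives the same conclusion.

**(c).** If $f$ were the identity, then as in (a) $T_\nu^q=\mathrm{id}$. So $f\ne\mathrm{id}$, and $D_\nu(\theta)=\tilde S_\nu^q(\theta)-2\pi p-\theta$ vanishes at some $\theta_0$ but not at some $\theta_1$. Suppose $D_\nu(\theta_1)>0$. For $\nu'>\nu$ close to $\nu$ we have $D_{\nu'}(\theta_1)>0$ by continuity and $D_{\nu'}(\theta_0)\le D_\nu(\theta_0)=0$ by monotonicity in $\nu$. So $D_{\nu'}$ has a zero and $\rho(\nu')=p/q$. If $D_\nu(\theta_1)<0$, take $\nu'<\nu$ close to $\nu$. Then $D_{\nu'}(\theta_1)<0\le D_{\nu'}(\theta_0)$, and again $\rho(\nu')=p/q$. $\square$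

So a rational level either is a single point, with $T^q=\mathrm{id}$ there, or is a nondegenerate interval, with $B=\infty$ at every one of its points, endpoints included. (If $T^q=\mathrm{id}$ held at one point of the interval, (b) would make the level a single point.) For $\mu=\frac12$ the level $\frac15$ is the single point $\nu=\frac12$, by Example A. For $\mu=\frac32$ the level $\frac14$ is a nondegenerate interval containing $\nu=-\frac12$, by Example B.

## Baire category reduces Theorem 1 to a density statement

Unboundedness is an open condition up to any finite height. So one should try to pass from rational parameters with $B=\infty$ to irrational ones by category. This needs a dense supply of the former: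

> **(D)** Every open interval $J$ on which $\rho$ is nonconstant contains some $\nu$ with $\rho(\nu)$ rational and $B(\nu)=\infty$.

Let $V$ be the open set of $\nu$ near which $\rho$ is constant, and $P=\mathbb R\setminus V$.

**Step 1: the space $P$.** The set $P$ is closed. It is nonempty because $\rho$ is nonconstant (Lemma 4). It has no isolated points: if $\nu$ were isolated in $P$, then for some $\epsilon>0$ the intervals $(\nu-\epsilon,\nu)$ and $(\nu,\nu+\epsilon)$ would lie in $V$, so $\rho$ would be constant on each. By continuity at $\nu$ the two constants agree, and $\nu\in V$, a contradiction. So $P$ is a nonempty complete metric space without isolated points.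

**Step 2: rational parameters in $P$ are countable.** Let $Q=\{\nu\in P:\rho(\nu)\in\mathbb Q\}$. Each level set is a closed interval whose interior lies in $V$, so it meets $P$ in at most two points. Hence $Q$ is countable.

**Step 3: open sets of large orbits.** For $M\in\mathbb N$ let $U_M=\{\nu\in P:B(\nu)>M\}$. If $B(\nu)>M$, then $|T_\nu^nu_\theta|>M$ for some $n,\theta$, and this persists for nearby parameters. So $U_M$ is open in $P$.

**Step 4: (D) implies that $U_M$ is dense in $P$.** Let $J$ be an open interval meeting $P$. Then $\rho$ is nonconstant on $J$. Use (D) to get $\nu'\in J$ with $\rho(\nu')=p/q$ in lowest terms and $B(\nu')=\infty$, so $T_{\nu'}^q\ne\mathrm{id}$ by Lemma 6(a). The closed interval $L=\rho^{-1}(p/q)$ contains $\nu'$ but not all of $J$, so it has an endpoint $\beta\in J$. Every neighborhood of $\beta$ contains points outside $L$, so $\beta\in P$. By Lemma 6(c), $L$ is nondegenerate. By Lemma 6(b), $T_\beta^q\ne\mathrm{id}$. By Lemma 6(a), $B(\beta)=\infty$. So $\beta\in U_M\cap J$ for every $M$.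

**Step 5: conclusion from (D).** As $P$ has no isolated points, $P\setminus\{\nu\}$ is open and dense in $P$ for each $\nu\in P$. By Baire's theorem
$$G=\bigcap_{M}U_M\setminus Q$$
is a dense $G_\delta$ in $P$. It is uncountable, since otherwise removing its countably many points as well would still leave a dense, hence nonempty, set. For $\nu\in G$, $\rho(\nu)$ is irrational and $B(\nu)=\infty$, so $T_{\mu\nu}$ is not conjugate to a rotation by Lemma 5.

So Theorem 1 follows once (D) is proved for $\mu\ne0$.

**Where this stalls.** Everything proved so far holds for $\mu=0$ as well, and (D) is false for $\mu=0$. Indeed, on $(-2,2)$ the map $T_{0\nu}$ is linearly conjugate to a rotation, so $B<\infty$ throughout, while $\rho$ is nonconstant there by Lemma 4. So monotonicity in $\nu$ alone cannot give (D), and the kink has to enter.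

A bold hope would be that $T^q\neq\mathrm{id}$ for all $q$ when $\mu\ne0$. Small $q$ encourage this. We have $T^2(0,1)=T(-1,0)=(-b,-1)$, $T^{-1}(0,1)=(1,a)$ and $T^{-2}(0,1)=T^{-1}(1,a)=(a,F(a)-1)$. So:

* $T^2=\mathrm{id}$ is impossible, as $(-b,-1)\ne(0,1)$.
* $T^3=\mathrm{id}$ requires $T^2(0,1)=T^{-1}(0,1)$, so $b=-1$ and $a=-1$, and $\mu=0$.
* $T^4=\mathrm{id}$ requires $T^2(0,1)=T^{-2}(0,1)$, so $b=-a$ and $F(a)=0$. Now $F(a)$ is $a^2$ if $a\ge0$ and $ab=-a^2$ if $a<0$. So $a=b=0$, and $\mu=0$.

But $q=5$ ends this hope: Example A has $\mu=\frac12$ and $T^5=\mathrm{id}$. We cannot exclude $T^q=\mathrm{id}$ at a given rational number. We must show that it cannot happen at *all* rational values of $\rho$ on a parameter interval.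

## What the kink forces: $e_-$ lies on the orbit of $e_+$

The first use of $\mu\ne0$ is that the corner of $T$ along $e_+$ must be undone before the orbit closes up. Only another corner can do that.

**Lemma 7.** Let $\mu\neq0$ and $T_\nu^q=\mathrm{id}$ with $\rho(\nu)=p/q$ in lowest terms. Then $e_-=S_\nu^ke_+$ for some $0<k<q$.

*Proof.* By Lemma 6(a), $q\ge2$ and $S_\nu^je_+\ne e_+$ for $1\le j\le q-1$. Suppose also $S_\nu^je_+\neq e_-$ for these $j$. Then the points $T_\nu^j(0,1)$, $1\le j\le q-1$, all lie off the line $x=0$, and $T_\nu$ is linear near each of them. So $T_\nu^{q-1}$ coincides near $T_\nu(0,1)$ with one invertible linear map $A$. Near $(0,1)$ we get $\mathrm{id}=T_\nu^q=A\circ T_\nu$, so $T_\nu=A^{-1}$ there. Then $T_\nu$ is differentiable at $(0,1)$, which is false because of the term $\mu|x|$ with $\mu\ne0$. $\square$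

In Example A, $e_-=S^2e_+$. Here is a second example, which we shall use again.

**Example C: $a=1$, $b=-1$, so $\mu=1$, $\nu=0$.** The sequence is $1,0,-1,1,2,1,-1,0,1,1,0,\dots$, and $(x_{10},x_9)=(0,1)$. The nine pairs, in counterclockwise order from angle $0$ and numbered $0$ to $8$, are
$$(1,0),\ (2,1),\ (1,1),\ (1,2),\ (0,1),\ (-1,1),\ (-1,0),\ (0,-1),\ (1,-1).$$
The map $T$ permutes these nine vectors in a cycle. Consecutive ones are linearly independent, and every sector between consecutive rays lies on one side of the line $x=0$. So $T$ is linear on each sector and maps it to another one, $T^9$ is linear on each sector, and it fixes the two boundary vectors. Hence $T^9=\mathrm{id}$. Since $T(0,1)=(-1,0)$, number $4$ goes to number $6$, so $T$ shifts the numbering by $2$. In the lift, number $7$ at angle $-\frac\pi2$ goes to number $0$ at angle $0$, two places further. So $\rho=\frac29$. And $e_-=S^6e_+$, since $(x_7,x_6)=(0,-1)$.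

For each fixed $k$, the condition $S_\nu^ke_+=e_-$ is an algebraic equation in $\nu$.

**Lemma 8.** For fixed $\mu$ and each integer $k\neq0$, the set $Z_k=\{\nu:S_\nu^ke_+=e_-\}$ is finite.

*Proof.* Let $k\ge1$. Then $T_\nu^k(0,1)=(x_{k+1},x_k)$, where $x_0=1$, $x_1=0$ and $x_{n+1}=F(x_n)-x_{n-1}$. So $x_2=-1$, and for $n\ge2$
$$x_{n+1}=(\nu\pm\mu)x_n-x_{n-1},$$
with the sign determined by the sign of $x_n$ (either may be used if $x_n=0$). Fix one of the at most $2^{k-1}$ choices of signs at $n=2,\dots,k$. The resulting $x_{k+1}$ is a polynomial in $\nu$ of degree exactly $k-1$ with leading coefficient $-1$. To see this, note that $x_2=-1$ and $x_3=-(\nu\pm\mu)$ have this form. The step from $x_{n-1},x_n$ to $x_{n+1}$ multiplies the leading term of $x_n$ by $\nu$, and $x_{n-1}$ has smaller degree. If $\nu\in Z_k$, then $x_{k+1}=0$ for one of these nonzero polynomials, so $|Z_k|\le2^{k-1}(k-1)$.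

For $k<0$ the condition reads $S_\nu^{|k|}e_-=e_+$. The same argument applies with $x_0=-1$, $x_1=0$, $x_2=1$, the leading coefficients now being $+1$. $\square$

**Why this is not yet (D).** Suppose $T^q=\mathrm{id}$ at every rational value of $\rho$ on $J$. Lemma 7 puts each of these parameters in some $Z_k$ with $0<k<q$. But $q$ is unbounded, so $k$ may be unbounded. A countable union of finite sets can perfectly well contain one parameter for each rational number. To get a contradiction, we need infinitely many of these parameters to share the *same* $k$, or at least finitely many values of $k$.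

## Bounded connecting times near a periodic parameter

The idea that supplies this is to look near one parameter $\nu_*$ with $T_{\nu_*}^q=\mathrm{id}$. There $e_-=S^{k_*}e_+$. When $\nu$ moves a distance $\delta$ below $\nu_*$, the ray $S_\nu^{k_*}e_+$ misses $e_-$ by at most $C\delta$, while $S_\nu^q$ pushes *every* ray forward by at least $c\delta$. So within about $C/c$ applications of $S_\nu^q$, forward or backward, the orbit of $S_\nu^{k_*}e_+$ passes $e_-$. If now $\rho(\nu)$ is a rational number adjacent to $p/q$ and the map is again periodic, then $S_\nu^q$ moves each orbit point to the *next* orbit point. Since $e_-$ is itself an orbit point, it cannot be jumped over, and it is hit.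

Example C shows the "next point" phenomenon on its own. There $\rho=\frac29$, and $2\cdot5-9\cdot1=1$. Five applications of $T$ shift the numbering by $10$, that is, by one place after one full turn. For instance $T^5(0,1)=(x_6,x_5)=(-1,1)$, which takes number $4$ to number $5$.

**Proposition 9.** Let $\mu\ne0$ and let $J$ be an open interval on which $\rho$ is nonconstant. Then there is $\nu\in J$ with $\rho(\nu)$ rational and $B(\nu)=\infty$.

*Proof.* Suppose not. By Lemma 6(a), $T_\nu^q=\mathrm{id}$ for every $\nu\in J$ with $\rho(\nu)=p/q$ in lowest terms.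

**Step 1: a base parameter.** By continuity $\rho(J)$ contains a nondegenerate interval, so there is $\nu_*\in J$ with $\rho(\nu_*)=p/q$ rational, in lowest terms. By Lemma 6(a), $q\ge2$ and $\tilde S_{\nu_*}^q(\theta)=\theta+2\pi p$ for all $\theta$. By Lemma 7 there are $0<k_*<q$ and $l\in\mathbb Z$ with
$$\tilde S_{\nu_*}^{k_*}(\tfrac\pi2)=e:=-\tfrac\pi2+2\pi l .$$

**Step 2: compare speeds to the left of $\nu_*$.** Put
$$f_\nu=\tilde S_\nu^q-2\pi p,\qquad \theta_\nu=\tilde S_\nu^{k_*}(\tfrac\pi2),$$
so $f_{\nu_*}=\mathrm{id}$ and $\theta_{\nu_*}=e$. Fix $\varepsilon>0$. By Lemma 3 and $q\ge2$, $\partial_\nu\tilde S_\nu^q(\theta)$ is continuous, $2\pi$-periodic in $\theta$ and negative. So it is bounded above by some $-c<0$ for $\nu\in[\nu_*-\varepsilon,\nu_*]$ and all $\theta$. Likewise $|\partial_\nu\tilde S_\nu^{k_*}(\frac\pi2)|$ is bounded by some $C>0$ there. Integrating from $\nu$ to $\nu_*$, for $\nu_*-\varepsilon<\nu<\nu_*$,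
$$f_\nu(\theta)\ge\theta+c(\nu_*-\nu)\ \text{ for all }\theta,\qquad|\theta_\nu-e|\le C(\nu_*-\nu).$$

**Step 3: trap $e$ between two points, with a bound on the exponent.** Fix an integer $M>C/c$, independent of $\nu$. Applying the first inequality $M$ times, $f_\nu^M(\theta_\nu)\ge\theta_\nu+Mc(\nu_*-\nu)>\theta_\nu+C(\nu_*-\nu)\ge e$. Applied at $f_\nu^{-1}(\theta)$ it gives $f_\nu^{-1}(\theta)\le\theta-c(\nu_*-\nu)$, so likewise $f_\nu^{-M}(\theta_\nu)<e$. Since $f_\nu(\theta)>\theta$ for all $\theta$, the sequence $f_\nu^m(\theta_\nu)$ is strictly increasing in $m\in\mathbb Z$. So there is an integer $m=m(\nu)$ with $-M\le m<M$ and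
$$f_\nu^m(\theta_\nu)\le e<f_\nu^{m+1}(\theta_\nu).\tag{1}$$

**Step 4: parameters with adjacent rotation numbers, accumulating at $\nu_*$.** As $\gcd(p,q)=1$, choose integers $p_0,q_0$ with $p_0q-q_0p=1$, and put $p_n=p_0+np$, $q_n=q_0+nq$. For large $n$ we have $q_n>0$, $p_nq-q_np=1$, $\gcd(p_n,q_n)=1$, and
$$\frac{p_n}{q_n}=\frac pq+\frac1{q\,q_n}$$
decreases strictly to $p/q$. Fix $\nu_0\in J$ with $\nu_0<\nu_*$, which exists as $J$ is open. By monotonicity and Lemma 6(b), $\rho(\nu)>p/q$ for all $\nu<\nu_*$; in particular $\rho(\nu_0)>p/q$. So for all large $n$ we have $p/q<p_n/q_n<\rho(\nu_0)$, and the intermediate value theorem gives $\nu_n\in(\nu_0,\nu_*)\subset J$ with $\rho(\nu_n)=p_n/q_n$. Since $\rho$ is nonincreasing and the values strictly decrease, the $\nu_n$ strictly increase, so they are distinct. Their limit $\nu'\le\nu_*$ satisfies $\rho(\nu')=p/q$, so $\nu'=\nu_*$ by Lemma 6(b). Thus $\nu_n\in(\nu_*-\varepsilon,\nu_*)\cap J$ for all large $n$, and (1) is available at $\nu_n$.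

**Step 5: at $\nu_n$, the map $f$ moves each orbit point to the next.** By the assumption we are refuting, $T_{\nu_n}^{q_n}=\mathrm{id}$. By Lemma 6(a) every ray has exact period $q_n$ and $\tilde S_{\nu_n}^{q_n}=\mathrm{id}+2\pi p_n$. By Lemma 7, $e_-$ lies on the $S_{\nu_n}$-orbit of $e_+$. Let $O\subset\mathbb R$ be the set of all angles of rays in this orbit. It is $2\pi$-periodic with $q_n$ points per period. It contains $e$, which is an angle of $e_-$, and $\theta_{\nu_n}$, which is an angle of $S_{\nu_n}^{k_*}e_+$. Enumerate $O$ increasingly by $\mathbb Z$. The map $\tilde S_{\nu_n}$ restricts to an order-preserving bijection of $O$, so it shifts indices by some integer $s$. Translation by $2\pi$ shifts indices by $q_n$. The identity $\tilde S_{\nu_n}^{q_n}=\mathrm{id}+2\pi p_n$ gives $q_ns=p_nq_n$, so $s=p_n$. Hence $f_{\nu_n}=\tilde S_{\nu_n}^q-2\pi p$ shifts indices by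
$$q\,p_n-p\,q_n=1 .$$

**Step 6: the hit, and the contradiction.** By Step 5, $f_{\nu_n}^{m}(\theta_{\nu_n})$ and $f_{\nu_n}^{m+1}(\theta_{\nu_n})$ with $m=m(\nu_n)$ are consecutive points of $O$. Since $e\in O$, (1) forces $e=f_{\nu_n}^m(\theta_{\nu_n})$, that is,
$$S_{\nu_n}^ke_+=e_-,\qquad k=k_*+m(\nu_n)\,q,\quad -M\le m(\nu_n)<M .$$
Here $k\ne0$ because $e_+\neq e_-$. Only finitely many values of $k$ occur, while there are infinitely many distinct $\nu_n$. So some $Z_k$ with $k\neq0$ contains infinitely many of them. This contradicts Lemma 8. $\square$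

**Proof of Theorem 1.** Let $\mu\neq0$. Proposition 9 is exactly statement (D). By Step 5 of the Baire reduction, $G$ is an uncountable set, every $\nu\in G$ has $\rho(\nu)$ irrational, and $T_{\mu\nu}$ is not conjugate to a rotation. $\blacksquare$

So the answer to the problem is yes. Together with the linear case: for a given $\mu$, a suitable $\nu$ exists if and only if $\mu\ne0$.

## The Cantor set $P$ and the residual set of irrational numbers

Fix $\mu\ne0$. The continuity and monotonicity of $\rho$ were noted after Lemma 3, and its end values are Lemma 4. The three numbered parts of Theorem 2 remain. We begin with the first half of part 3, because the other parts use it.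

**Step 1: irrational level sets are single points.** The point is that a strict inequality between lifts must be turned into a strict inequality between rotation numbers. For this we use Denjoy's theorem: a $C^1$ circle diffeomorphism with irrational rotation number whose derivative has logarithm of bounded variation is topologically conjugate to a rotation.

Let $\nu_1<\nu_2$ with $\rho(\nu_2)$ irrational, and put $f=\tilde S_{\nu_2}^2$, $g=\tilde S_{\nu_1}^2$. By Lemma 3 with $q=2$ we have $g>f$ everywhere, and by periodicity and compactness $g\ge f+\epsilon$ for some $\epsilon>0$. (We use squares because $\tilde S_{\nu}$ itself does not depend on $\nu$ at $\theta=\pm\frac\pi2$.)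

By Lemma 3, $S_{\nu_2}$ is a $C^1$ diffeomorphism with $\log\tilde S_{\nu_2}'=-2\log|T_{\nu_2}u_\theta|$. The function $|T_{\nu_2}u_\theta|$ is Lipschitz in $\theta$ and bounded away from $0$, so this logarithm is Lipschitz, hence of bounded variation. By Denjoy's theorem $S_{\nu_2}$ is topologically conjugate to a rotation. After composing with a reflection if necessary, we may take the conjugacy to preserve orientation. So there is an increasing homeomorphism $H$ of $\mathbb R$, commuting with translation by $2\pi$, such that
$$HfH^{-1}(t)=t+2\pi\tau,\qquad\tau=2\rho(\nu_2).$$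
Since $\tau$ is irrational, there are integers $n\ge1$ and $m$ with $n\tau-m<0$ as close to $0$ as we like. Since $f^n(x)-2\pi m=H^{-1}\bigl(H(x)+2\pi(n\tau-m)\bigr)$ and $H^{-1}$ is uniformly continuous, we may choose them so that
$$x-\epsilon<f^n(x)-2\pi m<x\quad\text{for all }x .$$
As $g$ is increasing and $g^{n-1}\ge f^{n-1}$,
$$g^n(x)\ge g(f^{n-1}(x))\ge f^n(x)+\epsilon>x+2\pi m\quad\text{for all }x .$$
Hence $n\cdot2\rho(\nu_1)\ge m$, so $2\rho(\nu_1)\ge m/n>\tau=2\rho(\nu_2)$. Two different parameters thus never share an irrational rotation number. By continuity and Lemma 4 every irrational $\alpha\in(0,\frac12)$ is attained, so there is exactly one $\nu_\alpha$. In particular $\rho$ is not locally constant at $\nu_\alpha$, so **every $\nu$ with $\rho(\nu)\notin\mathbb Q$ lies in $P$**.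

**Step 2: part 1 of Theorem 2.** By Lemma 4, $\rho$ is locally constant outside $[-\sqrt{4+\mu^2},\,2-|\mu|]$, so $P$ is contained in this interval and, being closed, is compact. It is nonempty and has no isolated points by Step 1 of the Baire reduction. To see that it is nowhere dense, let $J$ be an open interval meeting $P$. By Proposition 9 and Lemma 6(a), $J$ contains some $\nu'$ with $\rho(\nu')=p/q$ in lowest terms and $T_{\nu'}^q\ne\mathrm{id}$. By Lemma 6(c), $\nu'$ lies in a nondegenerate level interval. So $J$ meets the interior of that interval, which lies in $V$. Thus the closed set $P$ contains no interval, and $P$ is a Cantor set.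

Parameters with irrational $\rho$ lie in $P$ by Step 1. Conversely, on every neighborhood of a point of $P$ the continuous function $\rho$ is nonconstant, hence takes irrational values. So $P$ is the closure of $\{\nu:\rho(\nu)\notin\mathbb Q\}$.

**Step 3: part 2.** The set $G$ of the Baire reduction is a dense $G_\delta$ of $P$, now unconditionally by Proposition 9. For each $\nu\in G$, $\rho(\nu)$ is irrational and $T_{\mu\nu}$ is not conjugate to a rotation.

**Step 4: second half of part 3.** We transport category from $P$ to $[0,\frac12]$ through $\rho$. Each $P\setminus U_M$ is closed in the compact set $P$, so $\rho(P\setminus U_M)\subset[0,\frac12]$ is compact. We claim that it is nowhere dense. Suppose it contains a nonempty open interval $(r,s)$. The set $P\cap\rho^{-1}((r,s))$ is open in $P$, and nonempty because it contains $\nu_\alpha$ for irrational $\alpha\in(r,s)$. As $U_M$ is open and dense in $P$, the set $U_M\cap\rho^{-1}((r,s))$ is nonempty and open in $P$. By part 1 it contains some $\nu$ with $\alpha:=\rho(\nu)\in(r,s)$ irrational. On the other hand $\alpha\in(r,s)\subset\rho(P\setminus U_M)$,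 so $\alpha=\rho(\nu'')$ with $\nu''\in P\setminus U_M$. By uniqueness $\nu''=\nu_\alpha=\nu\in U_M$, a contradiction.

So each $\rho(P\setminus U_M)$ is closed and nowhere dense in $[0,\frac12]$. The irrational $\alpha\in(0,\frac12)$ outside $\bigcup_M\rho(P\setminus U_M)$ form a residual set, since we have removed from $[0,\frac12]$ countably many closed nowhere dense sets and countably many points. For such $\alpha$, the parameter $\nu_\alpha$ lies in $P$ and in every $U_M$, so $B(\nu_\alpha)=\infty$. By Lemma 5, $T_{\mu\nu_\alpha}$ is not conjugate to a rotation.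

The statement for $\mu=0$ was proved after Theorem 2. This completes the proof of Theorem 2. $\blacksquare$
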